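# An orthopositroid with no isotropic realization, and the range where orthopositroids are realizable

## 1. Three collinear points and three doubled points

Take six points in the plane,
$$(0,0),\quad (1,0),\quad (2,0),\quad (3,1),\quad (2,3),\quad (0,2),$$
and give each a leading coordinate $1$:
$$a=(1,0,0),\ b=(1,1,0),\ c=(1,2,0),\ d=(1,3,1),\ e=(1,2,3),\ f=(1,0,2).$$
A determinant of three of these vectors is twice the signed area of the corresponding triangle. The points run counterclockwise around a convex polygon on whose bottom edge $a,b,c$ lie in a row, so we expect all determinants taken in the order $a,b,c,d,e,f$ to be positive except $\det(a,b,c)=0$. Here are the twenty values: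

$abc\ 0$, $abd\ 1$, $abe\ 3$, $abf\ 2$, $acd\ 2$, $ace\ 6$, $acf\ 4$, $ade\ 7$, $adf\ 6$, $aef\ 4$, $bcd\ 1$, $bce\ 3$, $bcf\ 2$, $bde\ 5$, $bdf\ 5$, $bef\ 5$, $cde\ 3$, $cdf\ 4$, $cef\ 6$, $def\ 5$.

Now double the last three points. Let $V$ be the $3\times 9$ matrix with columns
$$v_1=a,\quad v_2=b,\quad v_3=c,\quad v_4=v_5=d,\quad v_6=v_7=e,\quad v_8=v_9=f .$$
We call $\{4,5\},\{6,7\},\{8,9\}$ the *classes*. A maximal minor of $V$ is zero if it uses a whole class or if it is the minor on columns $1,2,3$; otherwise it is one of the positive numbers above. So all maximal minors are nonnegative, and the set of column triples with nonzero minor is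
$$\mathcal M=\Big\{I\in\tbinom{[9]}{3}:\ I\neq\{1,2,3\},\ I\text{ contains none of }\{4,5\},\{6,7\},\{8,9\}\Big\}.$$

What is this for? Consider the equation
$$w_1w_1^T-w_2w_2^T+w_3w_3^T-\cdots+w_9w_9^T=0$$
for vectors $w_1,\dots,w_9$ in a three-dimensional space whose linear dependences are those recorded by $\mathcal M$. We shall see that no such vectors exist. There is also a natural combinatorial sign test, necessary for the existence of such vectors, and $\mathcal M$ passes it. The conjecture we study says that passing the test is sufficient, so $\mathcal M$ refutes it. We then show that the test is sufficient when $k\le2$ or $n\le 2k+1$, and fails to be sufficient whenever $k\ge3$ and $n\ge 2k+3$.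

## 2. Isotropic subspaces and the sign test they satisfy

Fix positive integers $k\le n$, and equip $\mathbb R^n$ with the non-degenerate symmetric bilinear form
$$\omega_0(x,y)=x_1y_1-x_2y_2+\cdots+(-1)^{n-1}x_ny_n .$$
We represent a $k$-dimensional subspace $X$ as the row span of a $k\times n$ matrix with columns $v_1,\dots,v_n\in\mathbb R^k$. Its Plücker coordinates $p_I(X)$, $I\in\binom{[n]}{k}$, are the maximal minors, defined up to a common nonzero scalar.

**Definition (positroid).** $\mathrm{Gr}_+(k,n)$ is the set of $k$-dimensional $X\subseteq \mathbb R^n$ whose Plücker coordinates all have the same sign, so that after rescaling they are nonnegative. For such $X$ the positroid of $X$ is $\mathcal M_X=\{I\in\binom{[n]}{k}:p_I(X)\ne0\}$. A positroid of type $(k,n)$ is a set of this form.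

The set $\mathcal M$ of Section 1 is a positroid of type $(3,9)$. On the other hand, the rank-$2$ matroid on $[4]$ with parallel classes $\{1,3\}$ and $\{2,4\}$ has bases $12,14,23,34$, and it is not a positroid: the Plücker relation $p_{13}p_{24}=p_{12}p_{34}+p_{14}p_{23}$ would read $0=\text{positive}$.

**Definition (positive orthogonal Grassmannian).** $\mathrm{OGr}_+(k,n)$ is the set of $X\in\mathrm{Gr}_+(k,n)$ that are isotropic, that is, $\omega_0(x,y)=0$ for all $x,y\in X$.

If $x,y$ are rows of the matrix, then $\omega_0(x,y)$ is an entry of $\sum_\ell(-1)^{\ell-1}v_\ell v_\ell^T$. So isotropy of $X$ is the single matrix identity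
$$\sum_{\ell=1}^n(-1)^{\ell-1}v_\ell v_\ell^T=0. \tag{1}$$

For $I\in\binom{[n]}{k-1}$ and $\ell\notin I$ write $I\ell=I\cup\{\ell\}$ and $\epsilon_{I\ell}=(-1)^{|\{i\in I:\,i>\ell\}|}$. This is the sign of the permutation that sorts $(I,\ell)$, where $I$ is listed increasingly. Let $\varphi_I$ be the linear form
$$\varphi_I(v)=\det(v_{i_1},\dots,v_{i_{k-1}},v),\qquad I=\{i_1<\cdots<i_{k-1}\}.$$
Then
$$\varphi_I(v_\ell)=\epsilon_{I\ell}\,p_{I\ell}\quad(\ell\notin I),\qquad \varphi_I(v_\ell)=0\quad(\ell\in I). \tag{2}$$
Evaluating the bilinear form (1) on the pair $(\varphi_I,\varphi_J)$ gives, for isotropic $X$,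
$$\sum_{\ell\notin I\cup J}(-1)^{\ell-1}\epsilon_{I\ell}\,\epsilon_{J\ell}\;p_{I\ell}\,p_{J\ell}=0 . \tag{3}$$
If the Plücker coordinates are nonnegative, the sign of each nonzero term of (3) is $(-1)^{\ell-1}\epsilon_{I\ell}\epsilon_{J\ell}$. A sum of nonzero terms that vanishes must contain both signs, or no terms at all. This is the test.

**Definition (orthopositroid).** Let $\mathcal M$ be a positroid of type $(k,n)$. For $I,J\in\binom{[n]}{k-1}$ put
$$A^\pm_{IJ}=\{\ell\in[n]: I\ell,J\ell\in\mathcal M,\ (-1)^{\ell-1}\epsilon_{I\ell}\epsilon_{J\ell}=\pm1\}.$$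
The pair $(I,J)$ is balanced if $A^+_{IJ}=\emptyset\iff A^-_{IJ}=\emptyset$. The positroid $\mathcal M$ is an orthopositroid if all pairs are balanced.

We write $C_I=\{\ell: I\ell\in\mathcal M\}$, so that $A^+_{IJ}\sqcup A^-_{IJ}=C_I\cap C_J$. In particular, in an orthopositroid $|C_I\cap C_J|\neq 1$. The computation (3) shows that $\mathcal M_X$ is an orthopositroid for every $X\in\mathrm{OGr}_+(k,n)$.

Two small examples. The positroid of type $(2,4)$ with the single basis $\{1,2\}$ is not an orthopositroid: for $I=J=\{1\}$ we get $C_I\cap C_J=\{2\}$. The uniform positroid of type $(2,4)$ is one, because it is realized by the isotropic matrix with columns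
$$v_1=(\tfrac54,\tfrac34),\quad v_2=(\tfrac34,\tfrac54),\quad v_3=(0,1),\quad v_4=(-1,0).$$
The minors are $p_{12}=1$, $p_{13}=\frac54$, $p_{14}=\frac34$, $p_{23}=\frac34$, $p_{24}=\frac54$, $p_{34}=1$, and $v_1v_1^T-v_2v_2^T=\mathrm{diag}(1,-1)$ is cancelled by $v_3v_3^T-v_4v_4^T=\mathrm{diag}(-1,1)$. Section 9 explains where this matrix comes from.

The conjecture, from Yassine El Maazouz and Yelena Mandelshtam, "The positive orthogonal Grassmannian", arXiv:2412.14091 (2024), says that orthopositroids are realizable: for every orthopositroid $\mathcal M$ of type $(k,n)$ there is $X\in\mathrm{OGr}_+(k,n)$ with $\mathcal M=\mathcal M_X$. It is false.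

**Theorem 1.**

(A) There is an orthopositroid of type $(3,9)$ that is not $\mathcal M_X$ for any $X\in\mathrm{OGr}_+(3,9)$. It is not even the matroid of any $\omega_0$-isotropic $3$-subspace of $F^9$, for any field $F$.

(B) For all $k\ge3$ and $n\ge2k+3$ there is a non-realizable orthopositroid of type $(k,n)$.

(C) Every orthopositroid of type $(k,n)$ is realizable if $k\le2$ ($n$ arbitrary) or $n\le2k+1$ ($k$ arbitrary; for $n<2k$ there are no orthopositroids).

This settles the conjecture for every pair $(k,n)$ except $n=2k+2$ with $k\ge3$, which these notes do not decide.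

## 3. One and two rows, by rescaling columns

Write $s_\ell=(-1)^{\ell-1}$. A loop of $\mathcal M$ is an element in no basis, that is, a zero column.

**The case $k=1$.** Let $S\ne\emptyset$ be the set of non-loops. The only pair to test is $I=J=\emptyset$, for which $C_\emptyset=S$, $A^+$ is the set of odd elements of $S$ and $A^-$ the set of even ones. So balance says that $S$ contains an odd element iff it contains an even one; as $S\neq\emptyset$, it contains both. Choose $x_\ell>0$ on $S$ and $x_\ell=0$ off $S$ with $\sum_{\ell\text{ odd}}x_\ell^2=\sum_{\ell\text{ even}}x_\ell^2$. The line spanned by $x$ is isotropic and has positroid $\mathcal M$.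

**The plan for larger $k$.** Start from any nonnegative realization $v_1,\dots,v_n$ of $\mathcal M$ and look for $t_\ell>0$ ($\ell$ a non-loop) with $\sum_\ell s_\ell t_\ell v_\ell v_\ell^T=0$. If they exist, the columns $\sqrt{t_\ell}\,v_\ell$ satisfy (1), and each minor is multiplied by a positive number, so the positroid is unchanged. To decide existence we use a textbook alternative.

**Stiemke's lemma.** For vectors $w_1,\dots,w_N$ in a finite-dimensional real vector space, either there are $t_1,\dots,t_N>0$ with $\sum t_\ell w_\ell=0$, or there is a linear functional $\phi$ with $\phi(w_\ell)\ge0$ for all $\ell$, not all zero.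

Apply it to $w_\ell=s_\ell v_\ell v_\ell^T$ in the space of symmetric $k\times k$ matrices. A functional $\phi$ there is the same as a quadratic form $q$, via $q(v)=\phi(vv^T)$. So if no $t_\ell$ exist, there is a quadratic form $q$ with
$$s_\ell\, q(v_\ell)\ge 0\ \text{ for all non-loops }\ell,\ \text{not all zero}. \tag{4}$$
Call such a $q$ a certificate. By (2), $s_\ell\varphi_I(v_\ell)\varphi_J(v_\ell)$ is nonzero exactly for $\ell\in C_I\cap C_J$, and then its sign tells whether $\ell\in A^+_{IJ}$ or $\ell\in A^-_{IJ}$. Hence $\varphi_I\varphi_J$ or its negative is a certificate iff exactly one of $A^\pm_{IJ}$ is empty, that is, iff $(I,J)$ is unbalanced. So the orthopositroid condition says precisely that no $\pm\varphi_I\varphi_J$ is a certificate. For $k=2$ this is enough.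

**Claim.** Let $k=2$. If a certificate $q$ exists, then some $\eta\,\varphi_{\{i\}}\varphi_{\{j\}}$ with $\eta=\pm1$ and $i,j$ non-loops (possibly equal) is a certificate.

Given the claim, an orthopositroid of type $(2,n)$ admits no certificate, so the $t_\ell$ exist and the positroid is realizable.

*Proof of the claim.* Write $q_{ij}=\varphi_{\{i\}}\varphi_{\{j\}}$, so $q_{ij}(v)=\det(v_i,v)\det(v_j,v)$. Let $m$ be the number of distinct lines $[v_\ell]$ in the circle $\mathbb P^1$, $\ell$ a non-loop; call them the points. Since the rank is $2$, $m\ge2$. The points cut $\mathbb P^1$ into $m$ open arcs.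

**Step 1: sliding a zero to a point.** This step replaces a linear factor by some $\varphi_{\{i\}}$. Suppose $q=\lambda\mu$ with linear forms $\lambda,\mu$, and the zero of $\lambda$ lies in an open arc. Move this zero continuously inside the arc to an endpoint $P$ of the arc, and let $\lambda_P$ be the resulting form. It vanishes at $P$. On a representative $v_\ell$ of any other point the moving form never vanishes, so $\lambda_P(v_\ell)$ has the sign of $\lambda(v_\ell)$. Hence replacing $\lambda$ by $\lambda_P$ preserves all weak inequalities $s_\ell q(v_\ell)\ge0$. What may be lost is "not all zero", and we check it in each case. Note that $\lambda_P$ is a nonzero multiple of $\det(v_i,\cdot)$ for any $v_i$ representing $P$; a scalar is absorbed in a positive factor and in $\eta$.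

**Step 2: the cases.** This step goes through the possible zero sets. Let $Z$ be the set of points where $q$ vanishes. As $q\neq0$ is a binary quadratic form, $|Z|\le2$.

- $|Z|=2$, say $Z=\{[v_i],[v_j]\}$. Then $q$ is a nonzero multiple of $q_{ij}$, and nothing needs to be changed.
- $|Z|=1$, $Z=\{[v_i]\}$. Then $q=\det(v_i,\cdot)\,\lambda$. If $\lambda$ also vanishes at $v_i$, then $q$ is a multiple of $q_{ii}$. Otherwise the zero of $\lambda$ is not a point, so it lies in an open arc, and we replace $\lambda$ by $\lambda_P$. If $m\ge3$, take either endpoint $P$: the new form vanishes at most at the two points $[v_i],P$, so it is nonzero at a third point. If $m=2$, both arcs have both points as endpoints; take $P=[v_i]$, and the new form is nonzero at the other point.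
- $|Z|=0$ and $q$ has constant sign on all points. Then (4) forces all $s_\ell$, $\ell$ a non-loop, to be equal. For any non-loop $i$ the form $q_{ii}=\det(v_i,\cdot)^2$ is nonnegative, and it is nonzero at some point since $m\ge2$. Take $\eta$ to be the common sign $s_\ell$.
- $|Z|=0$ and $q$ takes both signs on points. Then $q=\lambda\mu$ with two distinct zeros, neither of them a point. If both zeros were in the same open arc, all points would lie in one of the two components of the complement of the zeros, where $q$ has constant sign. So the zeros lie in two different open arcs. Replace $q$ by $\lambda_P\mu_{P'}$. If $m\ge3$, the new form is nonzero at a point other than $P,P'$. If $m=2$, the two arcs have the same endpoints; take $P=P'$, and the new form is nonzero at the other point. $\blacksquare$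

## 4. A conic that stops the rescaling argument in rank three

Try the same plan on the matrix $V$ of Section 1. Every doubled point carries both signs, so a certificate must satisfy $q(d)=q(e)=q(f)=0$, and besides $q(a)\ge0$, $q(b)\le0$, $q(c)\ge0$, not all zero. With coordinates $(x_0,x_1,x_2)$ put
$$q=(x_1-x_0)^2+x_2\left(-\tfrac72x_0-\tfrac23x_1+\tfrac32x_2\right).$$
Then $q(a)=1$, $q(b)=0$, $q(c)=1$, and
$$q(d)=4+\left(-\tfrac72-2+\tfrac32\right)=0,\qquad q(e)=1+3\left(-\tfrac72-\tfrac43+\tfrac92\right)=0,\qquad q(f)=1+2\left(-\tfrac72+3\right)=0.$$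
So $q$ is a certificate: $\sum_\ell s_\ell t_\ell q(v_\ell)=t_1+t_3>0$ for all positive $t_\ell$, and no rescaling of the columns of $V$ is isotropic.

Can we trade $q$ for a certificate $\pm\varphi_I\varphi_J$, as for $k=2$? The proof of the claim slid the zeros of the linear factors of $q$. Here there are no factors: the symmetric matrix of $q$,
$$\begin{pmatrix}1&-1&-\frac74\\-1&1&-\frac13\\-\frac74&-\frac13&\frac32\end{pmatrix},$$
has determinant $\frac{25}{18}-\frac{25}{12}-\frac{175}{48}=-\frac{625}{144}\neq0$, so $q$ is a smooth conic and not a product of two linear forms. This is where the argument stops, and the trade really is impossible: Section 5 shows that all pairs $(I,J)$ are balanced.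

The geometric reason is a count. On the line through $a,b,c$, a linear combination of squares with signs $+,-,+$ is detected by a pair of lines which meet it at two of the points $a,b,c$, for instance at $a$ and at $b$. But a product of two lines, one through $a$ and one through $b$, can vanish at only two of the three doubled points if the lines are spanned by points of the configuration and differ from the line $abc$. With two doubled points the test would succeed: for the columns $a,b,c,d,d,e,e$ and $I=\{1,4\}$, $J=\{2,6\}$ we get $C_I\cap C_J=\{3\}$, which is unbalanced. The third doubled point hides the obstruction from pairs of lines, while conics still see it.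

The certificate concerns one matrix $V$. To exclude all realizations, we argue on the dual side, directly with (1): the doubled columns contribute only multiples of three squares, and applying the linear form that vanishes on the plane of $v_1,v_2,v_3$ will kill those multiples. First comes the balance check.

## 5. All pairs of the $(3,9)$ positroid are balanced

Let $I,J\in\binom{[9]}{2}$, and let $\mathcal M$ be as in Section 1.

**Step 1: which doubled elements lie in $C_I$.** This step reduces the bookkeeping to classes. If $I$ is a class, then $C_I=\emptyset$, so every pair involving $I$ is balanced; likewise for $J$. So assume neither is a class. For $m\in\{4,6,8\}$,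
$$m\in C_I\iff m+1\in C_I\iff I\text{ does not meet }\{m,m+1\}.$$
Indeed, if $I$ meets $\{m,m+1\}$, adding $m$ or $m+1$ either repeats an element or completes a class. If $I$ does not meet it, then $I\cup\{m\}$ and $I\cup\{m+1\}$ contain no class and are not $\{1,2,3\}$.

**Step 2: some class is met by neither $I$ nor $J$.** A free class balances the pair. Let the class be $\{m,m+1\}$. Then $m,m+1\in C_I\cap C_J$. No element of $I$ or $J$ is $m$ or $m+1$, so $\epsilon_{Im}=\epsilon_{I(m+1)}$ and $\epsilon_{Jm}=\epsilon_{J(m+1)}$, while $(-1)^{\ell-1}$ changes sign between $m$ and $m+1$. So one of $m,m+1$ lies in $A^+_{IJ}$ and the other in $A^-_{IJ}$.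

**Step 3: every class is met by $I\cup J$.** This is the remaining case, and we list all signs. There are three classes and $|I|=|J|=2$, so one of the two sets, say $I$ after exchanging, meets two classes, in one element each; and $J=\{g,j\}$ with $g$ in the third class and $j$ not in that class, as $J$ is not a class. Every class is met by $I$ or $J$, so by Step 1 no $\ell\ge4$ lies in $C_I\cap C_J$. Let $\ell\le3$. Then $I\ell\in\mathcal M$, because $I$ consists of elements of two different classes. And for $\ell\ne j$, $J\ell=\{g,j,\ell\}$ contains $g\ge4$ and no class, so it is in $\mathcal M$. Hence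
$$C_I\cap C_J=\{1,2,3\}\setminus\{j\}.$$
For $\ell\le3$ both elements of $I$ exceed $\ell$, so $\epsilon_{I\ell}=+1$. The sign $(-1)^{\ell-1}\epsilon_{I\ell}\epsilon_{J\ell}$ is then as follows.

- $j\ge4$: both elements of $J$ exceed $\ell$, so $\epsilon_{J\ell}=+1$, and the signs at $\ell=1,2,3$ are $+,-,+$.
- $j=1$: for $\ell=2,3$ only $g$ exceeds $\ell$, so $\epsilon_{J\ell}=-1$, and the signs at $\ell=2,3$ are $+,-$.
- $j=2$: $\epsilon_{J1}=+1$ and $\epsilon_{J3}=-1$, so the signs at $\ell=1,3$ are $+,-$.
- $j=3$: $\epsilon_{J\ell}=+1$ for $\ell=1,2$, so the signs at $\ell=1,2$ are $+,-$.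

Both signs occur in every case. So $\mathcal M$ is an orthopositroid.

## 6. No isotropic subspace over any field has this matroid

Let $F$ be a field and let $X\subseteq F^9$ be an $\omega_0$-isotropic $3$-subspace with matroid $\mathcal M$, with columns $v_1,\dots,v_9\in F^3$ (no longer the columns of $V$). Identity (1) holds over $F$ by the same computation.

**Step 1: read off the geometry.** This records what $\mathcal M$ says about the columns. Since $\{1,2,4\},\{1,3,4\},\{2,3,4\}\in\mathcal M$, the vectors $v_1,v_2,v_3$ are pairwise independent; since $\{1,2,3\}\notin\mathcal M$, they lie in a plane $\ker\Lambda$ for some linear form $\Lambda$. Since $\{4,6,8\}\in\mathcal M$, the vectors $v_4,v_6,v_8$ are independent. Since $\{1,2,m\}\in\mathcal M$ for $m=4,6,8$, we have $\Lambda(v_m)\ne0$. Finally, no basis contains a class and no element is a loop, so $v_5,v_7,v_9$ are nonzero multiples of $v_4,v_6,v_8$.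

**Step 2: merge the doubled columns.** This turns (1) into an identity with six squares. Substituting the multiples gives
$$v_1v_1^T-v_2v_2^T+v_3v_3^T+\gamma_4v_4v_4^T+\gamma_6v_6v_6^T+\gamma_8v_8v_8^T=0 \tag{5}$$
for some scalars $\gamma_4,\gamma_6,\gamma_8\in F$.

**Step 3: the doubled columns contribute nothing.** Apply $\Lambda$ to one side of (5). The first three terms vanish, and there remains
$$\gamma_4\Lambda(v_4)v_4+\gamma_6\Lambda(v_6)v_6+\gamma_8\Lambda(v_8)v_8=0.$$
By independence and $\Lambda(v_m)\ne0$, all $\gamma_m=0$. So
$$v_1v_1^T-v_2v_2^T+v_3v_3^T=0.$$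

**Step 4: three squares on a line.** This is the contradiction. Since $v_1,v_2$ are independent and $v_1,v_3$ are independent, there are linear forms $\mu,\nu$ with $\mu(v_2)=0\neq\mu(v_1)$ and $\nu(v_3)=0\ne\nu(v_1)$. Evaluating on the pair $(\mu,\nu)$ gives $\mu(v_1)\nu(v_1)=0$, which is false.

No positivity and no property of $F$ were used. With Section 5 this proves part (A). $\blacksquare$

## 7. Blocks and loops: $k\ge3$ and $n\ge2k+3$

Let $\mathcal M$ be the positroid of type $(3,9)$. We enlarge $k$ with blocks $(1\ 1)$ and enlarge $n$ with zero columns.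

**Step 1: the positroid $\mathcal M_{k,n}$.** Consider the block-diagonal $k\times n$ matrix with the block $V$ in columns $1,\dots,9$, a block $(1\ \ 1)$ in columns $B_j=\{8+2j,\,9+2j\}$ for $1\le j\le k-3$, and zero columns $\ell>2k+3$. Its maximal minors are zero or products of maximal minors of the blocks, so they are nonnegative. Let $\mathcal M_{k,n}$ be its positroid: the sets $K$ with $K\cap[9]\in\mathcal M$, $|K\cap B_j|=1$ for all $j$, and no other elements.

**Step 2: $\mathcal M_{k,n}$ is an orthopositroid.** If $C_I$ or $C_J$ is empty, the pair $(I,J)$ is balanced. Suppose $|I|=k-1$ and $C_I\neq\emptyset$. Some $\ell$ completes $I$ to a basis, and according to whether $\ell\in[9]$ or $\ell\in B_j$, one of the following holds.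

- Type $0$: $|I\cap[9]|=2$ and $|I\cap B_j|=1$ for all $j$. Then $C_I\subseteq[9]$, and $C_I$ equals $C_{I\cap[9]}$ computed in $\mathcal M$.
- Type $j$, $1\le j\le k-3$: $I\cap[9]\in\mathcal M$, $I\cap B_j=\emptyset$, and $|I\cap B_{j'}|=1$ for $j'\ne j$. Then $C_I=B_j$.

If $I,J$ have different types, $C_I\cap C_J=\emptyset$. If both have type $j\ge1$, then $C_I\cap C_J=B_j$ consists of two consecutive elements, neither in $I\cup J$; their $\epsilon$'s agree and their signs $(-1)^{\ell-1}$ are opposite, so both $A^\pm_{IJ}$ are nonempty. If both have type $0$, then for $\ell\in[9]$ the $k-3$ elements of $I$ outside $[9]$ all exceed $\ell$, so $\epsilon_{I\ell}=(-1)^{k-3}\epsilon_{(I\cap[9])\ell}$, and likewise for $J$. The sign factors cancel in the product, so the pair is balanced because $(I\cap[9],J\cap[9])$ is balanced for $\mathcal M$.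

**Step 3: $\mathcal M_{k,n}$ is not realizable.** We cut a realization down to one of $\mathcal M$. Let $X\in\mathrm{OGr}_+(k,n)$ with $\mathcal M_X=\mathcal M_{k,n}$, and let $T=\{8+2j:1\le j\le k-3\}$. The columns in $T$ are independent; row-reduce so that they are the last $k-3$ unit vectors. In $\mathcal M_{k,n}$ no basis contains $B_j$, and the elements of $B_j$ are not loops, so column $9+2j$ is a multiple of column $8+2j$; columns $\ell>2k+3$ are zero. So all columns $\ell>9$ lie in the span of the columns in $T$, that is, the first three rows vanish outside $[9]$. These rows span a $3$-dimensional $X'\subseteq\mathbb R^9$, isotropic for $\omega_0$ on $\mathbb R^9$. For $I\in\binom{[9]}{3}$ the minor on the columns $I\cup T$ is block triangular with an identity block, so $p_I(X')=\pm p_{I\cup T}(X)$ up to a common scalar. Hence the matroid of $X'$ is $\{I: I\cup T\in\mathcal M_{k,n}\}=\mathcal M$, contradicting part (A). This proves (B). $\blacksquare$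

## 8. Balance compares a matroid with its dual

It remains to prove (C) for $n\le2k+1$. We recall some matroid language. A positroid $\mathcal M$ of type $(k,n)$ is the set of bases of a matroid of rank $k$, with rank function $r_{\mathcal M}$ and closure $\mathrm{cl}_{\mathcal M}$; for a realization, $r_{\mathcal M}(S)$ is the dimension of the span of the columns in $S$. The dual $\mathcal M^*$ has as bases the complements of bases. A hyperplane is a maximal set of rank $k-1$, a cocircuit is the complement of a hyperplane, and the cocircuits of $\mathcal M$ are the circuits (minimal dependent sets) of $\mathcal M^*$.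

If $I\in\binom{[n]}{k-1}$ is independent, then $C_I$ is the complement of the hyperplane $\mathrm{cl}_{\mathcal M}(I)$; if $I$ is dependent, $C_I=\emptyset$. Every hyperplane is the closure of such an $I$. So the cocircuits of $\mathcal M$ are exactly the nonempty sets $C_I$. The only consequence of balance needed next is $|C_I\cap C_J|\ne1$.

**Lemma 2.** If $\mathcal M$ is an orthopositroid of type $(k,n)$, then $r_{\mathcal M^*}-r_{\mathcal M}$ is nondecreasing under inclusion. Hence $n\ge2k$. If $n=2k$, then $\mathcal M=\mathcal M^*$. If $n=2k+1$, the difference takes values in $\{0,1\}$.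

*Proof.* **Step 1: closure in $\mathcal M^*$ implies closure in $\mathcal M$.** This is what monotonicity amounts to. Let $x\in\mathrm{cl}_{\mathcal M^*}(S)$, $x\notin S$. There is a circuit $C$ of $\mathcal M^*$ with $x\in C\subseteq S\cup\{x\}$. Suppose $x\notin\mathrm{cl}_{\mathcal M}(C\setminus x)$. A flat is the intersection of the hyperplanes containing it, so some hyperplane $H$ of $\mathcal M$ contains $C\setminus x$ but not $x$. Then $D=[n]\setminus H$ is a cocircuit of $\mathcal M$ with $C\cap D=\{x\}$. But $C$ and $D$ are both cocircuits of $\mathcal M$, so $C=C_I$ and $D=C_J$ for some $I,J$, and $|C_I\cap C_J|=1$ is impossible. So $x\in\mathrm{cl}_{\mathcal M}(C\setminus x)\subseteq\mathrm{cl}_{\mathcal M}(S)$.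

**Step 2: monotonicity and its consequences.** When $x$ is added to $S$, each rank grows by $0$ or $1$. By Step 1, if $r_{\mathcal M^*}$ does not grow, neither does $r_{\mathcal M}$. So the difference does not decrease. Its values at $\emptyset$ and $[n]$ are $0$ and $(n-k)-k=n-2k$. Hence $n\ge2k$; for $n=2k$ the difference is identically $0$, so $\mathcal M=\mathcal M^*$; for $n=2k+1$ it takes values in $\{0,1\}$. $\square$

So there are no orthopositroids with $n<2k$, and (C) is vacuous there.

## 9. $n=2k$: self-dual positroids and chord diagrams

For $X\in\mathrm{Gr}_+(k,n)$ choose a matrix with nonnegative maximal minors, and extend its columns to all indices by $v_{i+n}=(-1)^{k-1}v_i$, $i\in\mathbb Z$. Then every window of $n$ consecutive columns has nonnegative maximal minors: passing from $v_1,\dots,v_n$ to $v_2,\dots,v_n,(-1)^{k-1}v_1$ changes a minor involving the last column into $\det(v_{j_1},\dots,v_{j_{k-1}},(-1)^{k-1}v_1)=\det(v_1,v_{j_1},\dots,v_{j_{k-1}})\ge0$, and we repeat; the reverse shift is the $(n-1)$-fold shift up to multiplying all columns by $(-1)^{k-1}$, which multiplies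 maximal minors by $(-1)^{k(k-1)}=1$.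

**Definition (the function $f_X$).** For $i\in\mathbb Z$ let
$$f_X(i)=\min\{j\ge i:\ v_i\in\mathrm{span}(v_{i+1},\dots,v_j)\},$$
where the span is $0$ for $j=i$. Since $v_{i+n}=\pm v_i$, we have $f_X(i)\in[i,i+n]$; and $f_X(i+n)=f_X(i)+n$.

Example. For $k=2$, $n=4$ and columns $(1,0),(0,1),(0,1),(-1,0)$, with minors $p_{12}=p_{13}=p_{24}=p_{34}=1$, $p_{14}=p_{23}=0$, we find $f(1)=4$, $f(2)=3$, $f(3)=6$, $f(4)=5$. When no two of the four columns are parallel, $f(i)=i+2$ for all $i$.

**The function $f_X$ determines $\mathcal M_X$.** Build the span of $v_a,\dots,v_b$ from the right, adding $v_b,v_{b-1},\dots,v_a$. The vector $v_j$ raises the dimension iff $v_j\notin\mathrm{span}(v_{j+1},\dots,v_b)$, that is, iff $f_X(j)>b$. So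
$$\dim\mathrm{span}(v_a,\dots,v_b)=\#\{j\in[a,b]: f_X(j)>b\},$$
and $f_X$ determines the ranks of all cyclic intervals. These determine the Grassmann necklace, the list of lexicographically first bases $I_a$ for the orders $a<a+1<\cdots<n<1<\cdots<a-1$: an element $j$ lies in $I_a$ iff the cyclic interval from $a$ to $j$ has larger rank than the one from $a$ to $j-1$. A positroid is determined by its Grassmann necklace (Postnikov; Oh, *Positroids and Schubert matroids*, JCTA 2011). Conversely $f_X$ depends only on $\mathcal M_X$, as it is defined by ranks of cyclic intervals, so we may write $f_{\mathcal M}$.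

From now on $n=2k$. For a fixed-point-free involution $\tau$ of $[n]$ let $f_\tau(i)$, $i\in\mathbb Z$, be the least $j>i$ with $j\equiv\tau(i)$ mod $n$. Then $i<f_\tau(i)<i+n$ and $f_\tau(f_\tau(i))=i+n$. We draw $\tau$ as $k$ chords $\{i,\tau(i)\}$ on a circle with points $1,\dots,n$.

**Lemma 3.** If $\mathcal M=\mathcal M^*$ is a positroid of type $(k,2k)$ and $f=f_{\mathcal M}$, then $i<f(i)<i+n$ and $f(f(i))=i+n$ for all $i$. That is, $f=f_\tau$ for a fixed-point-free involution $\tau$ of $[n]$.

*Proof.* **Step 1: no loops, no coloops.** This gives the strict inequalities. Complements of bases are bases, since $\mathcal M=\mathcal M^*$. A loop lies in the complement of every basis, hence in a basis, which is impossible. A coloop (an element of every basis) would be missing from the complement of a basis, which is a basis; also impossible. So $v_i\neq0$, giving $f(i)>i$, and $v_i\in\mathrm{span}(v_{i+1},\dots,v_{i+n-1})$, giving $f(i)<i+n$.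

**Step 2: use self-duality at $j=f(i)$.** From $r_{\mathcal M^*}(S)=|S|-k+r_{\mathcal M}(S^c)$ and $\mathcal M=\mathcal M^*$ we get, with $r=r_{\mathcal M}$ and $e\notin S$,
$$r(S\cup e)-r(S)=1-\big(r(S^c)-r(S^c\setminus e)\big). \tag{6}$$
Read indices modulo $n$ and take $e=i$. For $S=[i+1,j]$ the left side is $0$, and $S^c=[j+1,i+n]$, so
$$v_{i+n}\notin\mathrm{span}(v_{j+1},\dots,v_{i+n-1}).$$
For $S=[i+1,j-1]$ the left side is $1$ by minimality of $j$, and $S^c=[j,i+n]$, so
$$v_{i+n}\in\mathrm{span}(v_j,\dots,v_{i+n-1}).$$
Hence $v_{i+n}=\gamma v_j+w$ with $w\in\mathrm{span}(v_{j+1},\dots,v_{i+n-1})$ and $\gamma\ne0$. So $v_j\in\mathrm{span}(v_{j+1},\dots,v_{i+n})$. Moreover $v_j\notin\mathrm{span}(v_{j+1},\dots,v_{i+n-1})$, since otherwise $v_{i+n}$ would lie in that span. Therefore $f(j)=i+n$. $\square$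

**Proposition 4.** For every fixed-point-free involution $\tau$ of $[2k]$ there is $X\in\mathrm{OGr}_+(k,2k)$ with $f_X=f_\tau$.

This is also contained in Galashin–Pylyavskyy, *Ising model and the positive orthogonal Grassmannian*, Duke Math. J. 2020; here is a proof. The construction removes crossings of chords one at a time; undoing a removal is a hyperbolic rotation of two neighboring columns.

*Proof.* **Step 1: cyclic shifts.** This lets us place any chosen index at $1$. Replace $v_1,\dots,v_n$ by $v_2,\dots,v_n,(-1)^{k-1}v_1$. Minors stay nonnegative, and since $n$ is even, the left side of (1) is multiplied by $-1$: column $v_\ell$ moves to position $\ell-1$, and $v_1$ gets the sign $(-1)^{n-1}=-1$. So the shift maps $\mathrm{OGr}_+(k,n)$ to itself bijectively and shifts $f_X$. It rotates chord diagrams and keeps the number of crossings.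

We use induction on $k$, and for fixed $k$ on the number of crossings. For $k=1$ the only $\tau$ exchanges $1$ and $2$; take $X=\langle(1,1)\rangle$, for which $f_X(1)=2$, $f_X(2)=3$. Let $k\ge2$.

**Step 2: a chord joining cyclic neighbors.** Such a chord splits off as a block. Shift so that $\tau(1)=2$. By induction there is $X'\in\mathrm{OGr}_+(k-1,n-2)$ realizing the restriction of $\tau$ to $\{3,\dots,n\}$ (relabelled in order). Place $X'$ in coordinates $3,\dots,n$ and let $X=\langle e_1+e_2\rangle\oplus X'$. The matrix is block diagonal with blocks $(1\ 1)$ and $X'$, so its minors are nonnegative, and it is isotropic since $1-1=0$ and shifting coordinates by $2$ keeps signs. Columns with index $\equiv1,2$ lie on one line $\langle u\rangle$ and are nonzero; all others lie in a complementary subspace. So $f_X(1)=2$ and $f_X(2)=n+1$. For $3\le j\le n$, whether $v_j$ lies in $\mathrm{span}(v_{j+1},\dots,v_b)$ depends only on the columns there with index $\not\equiv1,2$, which up to signs are the periodic columns of $X'$. So $f_X(j)$ lies strictly between $j$ and $j+n$ and is $\equiv\tau(j)$. Thus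 $f_X=f_\tau$.

**Step 3: no chord joins cyclic neighbors; remove a crossing.** Write $f=f_\tau$. Choose $i$ with $f(i)-i$ minimal; it is at least $2$. Shift so that $i=1$, and put $p=f(1)$, $q=f(2)$. Minimality gives $q-2\ge p-1$, so $q\ge p+1$. Further $q<n+2$, and $q\neq n+1$ because $1,2$ are not joined. So
$$2<p<q\le n,$$
and the chords $\{1,p\}$ and $\{2,q\}$ cross. Let $\tau'=s_1\tau s_1$, where $s_1$ exchanges $1$ and $2$; it has the chords $\{1,q\},\{2,p\}$ instead, which do not cross, and all other chords are the same. Any other chord has no end at $1$ or $2$, so it crosses $\{1,p\}$ iff it crosses $\{2,p\}$, and $\{2,q\}$ iff it crosses $\{1,q\}$. So $\tau'$ has exactly one crossing fewer. By induction there is $X'\in\mathrm{OGr}_+(k,n)$, with columns $v'_j$, such that $f_{X'}=f':=f_{\tau'}$. Here $f'(1)=q$ and $f'(2)=p$.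

**Step 4: the hyperbolic rotation.** This produces $X$. For $0<t<1$ let
$$v_1=\frac{v_1'+tv_2'}{\sqrt{1-t^2}},\qquad v_2=\frac{tv_1'+v_2'}{\sqrt{1-t^2}},\qquad v_j=v_j'\ \ (3\le j\le n).$$
The mixed terms cancel in
$$v_1v_1^T-v_2v_2^T=\frac{(1-t^2)v_1'v_1'^T-(1-t^2)v_2'v_2'^T}{1-t^2}=v_1'v_1'^T-v_2'v_2'^T,$$
so $X$ is isotropic. Minors containing neither of $1,2$ are unchanged; those containing both are multiplied by $\frac{1-t^2}{1-t^2}=1$. For $I$ containing exactly one of $1,2$, the minor is $(p_I'+t\,p'_{s_1I})/\sqrt{1-t^2}\ge0$, because $1$ and $2$ occupy the same place in the sorted list. So $X\in\mathrm{OGr}_+(k,n)$.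

**Step 5: Lemma 3 applies to $X$.** As $\dim X=k=n/2$ and $X$ is isotropic, $X$ equals its orthogonal complement for $\omega_0$. This complement is the standard orthogonal complement with some coordinates multiplied by $-1$; the matroid of the standard complement is the dual, and sign changes of coordinates do not affect it. So $\mathcal M_X=\mathcal M_X^*$.

**Step 6: the values of $f_X$ at $1,2,p,q$.** Let $S_j=\mathrm{span}(v_3,\dots,v_j)$ for $2\le j\le n$, with $S_2=0$; it is the same for $X$ and $X'$. From $f'(2)=p$ and $f'(1)=q$,
$$v_2'\in S_j\iff j\ge p,\qquad v_1'\in S_j+\langle v_2'\rangle\iff j\ge q.$$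

- If $j<p$, then $v_1',v_2'$ are independent modulo $S_j$, hence so are $v_1,v_2$, as $\begin{pmatrix}1&t\\t&1\end{pmatrix}$ is invertible.
- If $p\le j<q$, then $v_2'\in S_j$ and $v_1'\notin S_j$, so modulo $S_j$ both $v_1$ and $v_2$ are nonzero multiples of $v_1'$.
- If $j\ge q$, then $v_1',v_2'$, and hence $v_1,v_2$, lie in $S_j$.

So $v_1\in S_j+\langle v_2\rangle$ first happens at $j=p$, and $v_2\in S_j$ first at $j=q$. Since also $v_1\ne0$, we get $f_X(1)=p=f(1)$ and $f_X(2)=q=f(2)$. By Lemma 3, $f_X(p)=n+1=f(p)$ and $f_X(q)=n+2=f(q)$.

**Step 7: the other values.** Let $3\le j\le n$, $j\ne p,q$. Then $\tau(j)=\tau'(j)\notin\{1,2,p,q\}$; put $b_0=f(j)=f'(j)$, so $j<b_0<j+n$ and $b_0\not\equiv1,2$. Among the integers in $[j+1,j+n]$, only $n+1$ and $n+2$ are $\equiv1,2$. So for $j<b\le j+n$ and $b\neq n+1$ the interval $[j+1,b]$ contains both or neither of $n+1,n+2$. Since $\mathrm{span}(v_1,v_2)=\mathrm{span}(v_1',v_2')$, the spans of the columns in $[j+1,b]$ for $X$ and for $X'$ agree for these $b$. Also $v_j=v_j'$. Taking $b=b_0$ gives $f_X(j)\le b_0$. Suppose $b:=f_X(j)<b_0$; by Lemma 3, $b>j$.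 If $b\ne n+1$, the spans agree, so $f'(j)\le b<b_0$, a contradiction. If $b=n+1$, then $v_j$ also lies in the span over $[j+1,n+2]$, where the spans agree, so $b_0\le n+2$; with $b_0>n+1$ this gives $b_0=n+2\equiv2$, a contradiction. So $f_X(j)=b_0=f(j)$.

As $f_X(i+n)=f_X(i)+n$ and likewise for $f$, we conclude $f_X=f_\tau$. $\square$

For $k=2$, starting from the columns $(1,0),(0,1),(0,1),(-1,0)$ with chords $\{1,4\},\{2,3\}$ and taking $t=\frac35$, Step 4 gives exactly the matrix in Section 2, with crossing chords $\{1,3\},\{2,4\}$.

**Proof of (C) for $n=2k$.** Let $\mathcal M$ be an orthopositroid of type $(k,2k)$. By Lemma 2, $\mathcal M=\mathcal M^*$; by Lemma 3, $f_{\mathcal M}=f_\tau$ for a fixed-point-free involution $\tau$; by Proposition 4 there is $X\in\mathrm{OGr}_+(k,2k)$ with $f_X=f_{\mathcal M}$. Since $f_X$ determines the positroid, $\mathcal M_X=\mathcal M$. After Lemma 2 only self-duality was used, so every self-dual positroid of type $(k,2k)$ is realized in $\mathrm{OGr}_+(k,2k)$. $\blacksquare$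

## 10. $n=2k+1$: adding one element to reach a self-dual positroid

Let $\mathcal M$ be an orthopositroid of type $(k,n)$ with $n=2k+1$. We build a self-dual positroid $\mathcal N$ of type $(k+1,2k+2)$ from which $\mathcal M$ is recovered by contracting the new element $n+1$. Define $\mathcal N\subseteq\binom{[n+1]}{k+1}$ by
$$B\in\mathcal N\iff[n]\setminus B\in\mathcal M\quad\text{and}\quad B'\cup\{n+1\}\in\mathcal N\iff B'\in\mathcal M,$$
for $B\in\binom{[n]}{k+1}$ and $B'\in\binom{[n]}{k}$. The complement of $B$ in $[n+1]$ is $([n]\setminus B)\cup\{n+1\}$, so $\mathcal N$ is closed under complementation in $[n+1]$.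

A small example: $k=1$, $n=3$, and $\mathcal M$ with non-loops $\{1,2\}$, which is balanced. Then $\mathcal N=\{13,23,14,24\}$, realized isotropically by columns $(1,0),(1,0),(0,1),(0,1)$; the vectors of the row span with last coordinate $0$ give back $\langle(1,1,0)\rangle$. For the unbalanced positroid with non-loops $\{1,3\}$ the same recipe gives $\{12,23,14,34\}$, which we saw in Section 2 is not a positroid. So balance must enter when we show that $\mathcal N$ is a positroid.

**Step 1: $\mathcal N$ is the set of bases of a matroid.** We give its rank function. For $S\subseteq[n]$ put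
$$\rho(S)=r_{\mathcal M^*}(S),\qquad\rho(S\cup\{n+1\})=r_{\mathcal M}(S)+1 .$$
Recall that an integer function on subsets with $\rho(\emptyset)=0$, with increase $0$ or $1$ when one element is added, and with $\rho(Sx)+\rho(Sy)\ge\rho(S)+\rho(Sxy)$ for distinct $x,y\notin S$ (local submodularity) is the rank function of a matroid. The increase is clear when an element of $[n]$ is added. Adding $n+1$ to $S\subseteq[n]$ increases $\rho$ by $1-(r_{\mathcal M^*}-r_{\mathcal M})(S)$, which is $0$ or $1$ by Lemma 2. Local submodularity is inherited from $r_{\mathcal M}$ if $n+1\in S$, and from $r_{\mathcal M^*}$ if $n+1\notin S\cup\{x,y\}$. If $y=n+1$, it reads $r_{\mathcal M^*}(Sx)+r_{\mathcal M}(S)+1\ge r_{\mathcal M^*}(S)+r_{\mathcal M}(Sx)+1$, that is,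
$$(r_{\mathcal M^*}-r_{\mathcal M})(Sx)\ge(r_{\mathcal M^*}-r_{\mathcal M})(S),$$
which is Lemma 2. The rank is $\rho([n+1])=k+1$. A set $B\in\binom{[n]}{k+1}$ has $\rho(B)=k+1$ iff it is a basis of $\mathcal M^*$, and $B'\cup\{n+1\}$ with $|B'|=k$ has $\rho=k+1$ iff $B'\in\mathcal M$. So the bases are exactly the sets in $\mathcal N$.

**Step 2: what it means for $\mathcal N$ to be positively oriented.** This reduces positivity to three-term conditions. Let $\chi$ be the alternating map on $(k+1)$-tuples of $[n+1]$ that is $1$ on increasing sequences whose set is in $\mathcal N$ and $0$ on the other increasing sequences. The matroid is positively oriented if $\chi$ is a chirotope, that is, if it is the sign map of an oriented matroid. Since the support of $\chi$ is a matroid, $\chi$ is a chirotope iff the three-term Grassmann–Plücker relations hold (Björner–Las Vergnas–Sturmfels–White–Ziegler, *Oriented Matroids*, Thm 3.6.2): for $J\in\binom{[n+1]}{k-1}$ and $a,b,c,d$, the three numbers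
$$\chi(J,a,b)\chi(J,c,d),\qquad-\chi(J,a,c)\chi(J,b,d),\qquad\chi(J,a,d)\chi(J,b,c)$$
are all zero or include both $+1$ and $-1$. Permuting $a,b,c,d$ permutes the three numbers up to a common sign. If two of $a,b,c,d$ coincide, or if one of them lies in $J$, the numbers are all zero or consist of $0$ and two terms of opposite sign. So we may assume $a<b<c<d$ outside $J$. For $x<y$ the sign that sorts $(J,x,y)$ is $\epsilon_{Jx}\epsilon_{Jy}$, so the three products carry the same factor $\epsilon_{Ja}\epsilon_{Jb}\epsilon_{Jc}\epsilon_{Jd}$. The condition becomes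
$$Jac,Jbd\in\mathcal N\iff(Jab,Jcd\in\mathcal N)\ \text{or}\ (Jad,Jbc\in\mathcal N). \tag{7}$$
We check it in three cases.

**Step 3: (7) when $n+1\in J$.** Here (7) is a statement about $\mathcal M$. Put $L=J\setminus\{n+1\}$, $|L|=k-2$. Then (7) says: $Lac,Lbd\in\mathcal M$ iff $Lab,Lcd\in\mathcal M$ or $Lad,Lbc\in\mathcal M$. A nonnegative realization of $\mathcal M$ satisfies the Plücker relation
$$p_{Lac}\,p_{Lbd}=p_{Lab}\,p_{Lcd}+p_{Lad}\,p_{Lbc}$$
with all terms nonnegative, so the left side is nonzero iff at least one term on the right is.

**Step 4: (7) when $n+1\notin J\cup\{d\}$.** This follows from Step 3 by taking complements. Put $J'=[n+1]\setminus(J\cup\{a,b,c,d\})$; then $|J'|=2k+2-(k-1)-4=k-1$ and $n+1\in J'$. Since $\mathcal N$ is closed under complementation, $Jac\in\mathcal N\iff J'bd\in\mathcal N$, and similarly for the other five sets. So (7) for $J$ is (7) for $J'$, which holds by Step 3.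

**Step 5: (7) when $d=n+1$.** This is the case that uses balance. Let $K=[n]\setminus(J\cup\{a,b,c\})$, so $|K|=2k+1-(k-1)-3=k-1$. By definition $Jac\in\mathcal N\iff Kb\in\mathcal M$ and $Jbd\in\mathcal N\iff Jb\in\mathcal M$, and similarly for the others. So, with $C_J,C_K$ taken in $\mathcal M$, (7) becomes
$$b\in C_J\cap C_K\iff a\in C_J\cap C_K\ \text{ or }\ c\in C_J\cap C_K. \tag{8}$$
Now $[n]=J\sqcup K\sqcup\{a,b,c\}$, so $C_J\cap C_K\subseteq\{a,b,c\}$. For $\ell\in\{a,b,c\}$, the elements of $J\cup K$ larger than $\ell$ are the $n-\ell$ larger elements of $[n]$, minus those in $\{a,b,c\}$. Hence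
$$(-1)^{\ell-1}\epsilon_{J\ell}\epsilon_{K\ell}=(-1)^{\ell-1+(n-\ell)-\#\{x\in\{a,b,c\}:\,x>\ell\}}=(-1)^{\#\{x\in\{a,b,c\}:\,x>\ell\}},$$
because $n-1$ is even. So the signs at $a,b,c$ are $+,-,+$. Then $A^-_{JK}=C_J\cap C_K\cap\{b\}$ and $A^+_{JK}=C_J\cap C_K\cap\{a,c\}$, and (8) is exactly the statement that $(J,K)$ is balanced.

**Step 6: realize $\mathcal N$ and contract.** This finishes the proof. By Steps 1–5, $\mathcal N$ is a positively oriented matroid. By Ardila–Rincón–Williams (*Positively oriented matroids are realizable*, JEMS 2017), $\mathcal N$ is a positroid, of type $(k+1,2k+2)$. It is closed under complementation, so it is self-dual, and by Section 9 there is $Z\in\mathrm{OGr}_+(k+1,2k+2)$ with $\mathcal M_Z=\mathcal N$. Since $\mathcal M\neq\emptyset$, the element $n+1$ lies in a set of $\mathcal N$, so it is not a loop. Let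
$$X=\{(z_1,\dots,z_n):\ z\in Z,\ z_{n+1}=0\}\subseteq\mathbb R^n .$$
Then $\dim X=k$, and $X$ is isotropic for $\omega_0$ on $\mathbb R^n$, because the last coordinate contributes nothing. Choose a basis of $Z$ whose first $k$ vectors have $z_{n+1}=0$ and whose last vector has $z_{n+1}=1$. The last column of the resulting matrix is the last unit vector, so expanding along it gives $p_I(X)=p_{I\cup\{n+1\}}(Z)$ for $I\in\binom{[n]}{k}$, up to a common scalar. These all have the same sign, so $X\in\mathrm{OGr}_+(k,n)$, and
$$\mathcal M_X=\{I: I\cup\{n+1\}\in\mathcal N\}=\mathcal M .$$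
This proves (C) for $n=2k+1$. With Section 3 for $k\le2$, Lemma 2 for $n<2k$ and Section 9 for $n=2k$, part (C) is proved, and with it Theorem 1. $\blacksquare$
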